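# Unipotent one-parameter groups in the closure of a group, and brackets that miss them

Throughout, $\mathbb K$ is an algebraically closed field of characteristic zero, $X$ is an affine variety over $\mathbb K$, and $A=\mathcal O_X(X)$.

## 1. One locally nilpotent derivation

**Definition (LND).** A derivation $\partial$ of $A$ is *locally nilpotent* if every $a\in A$ is killed by some power of $\partial$. The set of nonzero locally nilpotent derivations is $\mathrm{LND}(A)$.

For such $\partial$ the series $e^{t\partial}=\sum_m \frac{t^m}{m!}\partial^m$ is a finite sum on each element, and it is an algebra automorphism of $A$. We write $\exp(t\partial)\in\mathrm{Aut}(X)$ for the automorphism whose pullback is $e^{t\partial}$. The group $\exp(\mathbb K\partial)=\{\exp(t\partial): t\in\mathbb K\}$ is a *$\mathbb G_a$-subgroup*, and every $\mathbb G_a$-subgroup of $\mathrm{Aut}(X)$ has this form. For example, $\partial=x\,\partial_y$ on $\mathbb A^2$ gives $\exp(t\partial):(x,y)\mapsto(x,y+tx)$. The subgroup generated by all $\mathbb G_a$-subgroups is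 $\mathrm{SAut}(X)$.

**Definition (ind-topology).** Fix generators $x_1,\dots,x_n$ of $A$, and let $A_{\le d}$ be the span of the monomials of degree at most $d$ in them. Put
$$\mathrm{Aut}(X)_d=\{g:\ g^*x_j,\ (g^{-1})^*x_j\in A_{\le d}\ \text{for all } j\}.$$
Recording $(g^*x_j,(g^{-1})^*x_j)_j$ makes this a closed subset of $(A_{\le d})^{2n}$: the relations among the $x_j$, and the statement that two endomorphisms are mutually inverse, are polynomial conditions. A subset of $\mathrm{Aut}(X)$ is *closed* if its intersection with every $\mathrm{Aut}(X)_d$ is closed. A *morphism* $T\to\mathrm{Aut}(X)$ from a variety $T$ is a map that lands in some $\mathrm{Aut}(X)_d$ and is a morphism to it.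

Preimages of closed sets under morphisms are closed. For example, if $\psi_t^*x_j$ and $(\psi_t^{-1})^*x_j$ are polynomials in $t$ with coefficients in $A$, then $t\mapsto\psi_t$ is a morphism $\mathbb A^1\to\mathrm{Aut}(X)$. Translations and inversion of $\mathrm{Aut}(X)$ are homeomorphisms, so the closure $\overline G$ of a subgroup $G$ is a subgroup.

Three small facts will be used again and again.

**(F1) Vandermonde.** If $V'$ is a subspace of a vector space $V$, $v_0,\dots,v_m\in V$, and $\sum_j t^jv_j\in V'$ for all $t\in\mathbb K$, then every $v_j\in V'$. Indeed, take $m+1$ distinct values of $t$ and invert the Vandermonde matrix.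

**(F2) Regularity.** If $g\in\mathrm{Aut}(X)_d$, then $g^*$ maps $A_{\le e}$ to $A_{\le de}$, and its coefficients depend regularly on $g$: write an element as a polynomial $F(x_1,\dots,x_n)$, so that $g^*F(x)=F(g^*x)$. The same holds for $(g^*)^{-1}=(g^{-1})^*$. Also, a linear subspace of $A$ (or of $A^n$) meets $A_{\le d}$ (or $(A_{\le d})^n$) in a linear, hence closed, subset.

**(F3) Generators of actions.** Let $t\mapsto\varphi_t$ be a morphism $\mathbb A^1\to\mathrm{Aut}(X)$ with $\varphi_{s+t}=\varphi_s\varphi_t$, and let $\delta=\frac{d}{dt}\big|_{0}\varphi_t^*$. Then $\delta$ is a locally nilpotent derivation and $\varphi_t=\exp(t\delta)$. Indeed $\delta$ is a derivation by the Leibniz rule. Write $\varphi_t^*a=\sum_m t^ma_m$, a finite sum. From $\varphi_{t+s}^*=\varphi_t^*\varphi_s^*$ we get $\frac{d}{dt}\varphi_t^*a=\varphi_t^*(\delta a)$. Iterating and setting $t=0$ gives $m!\,a_m=\delta^ma$.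

Now the easy case. We start from one LND $\partial_1$ and ask which $\mathbb G_a$-subgroups lie in the closure of $\exp(\mathbb K\partial_1)$.

**Proposition 1.** Let $\partial_1,\partial\in\mathrm{LND}(A)$ and $G=\exp(\mathbb K\partial_1)$. Then $\exp(\mathbb K\partial)\subset\overline G$ if and only if $\partial\in\mathbb K\partial_1$.

*Proof.* We first check that $G$ is closed. Choose $b$ with $\partial_1b\ne0$, let $r\ge1$ be maximal with $\partial_1^rb\neq0$, and put $a=\partial_1^{r-1}b$. Then $\partial_1a\ne0=\partial_1^2a$. By (F2) the set $F=\{g: g^*a-a\in\mathbb K\,\partial_1a\}$ is closed. On $F\cap\mathrm{Aut}(X)_d$ the scalar $t(g)$ defined by $g^*a-a=t(g)\,\partial_1a$ is a regular function. For $g=\exp(t\partial_1)$ we have $g^*a=a+t\,\partial_1a$, so $t(g)=t$. Hence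
$$G=\{g\in F:\ g^*x_j=e^{t(g)\partial_1}x_j\ \text{for all }j\},$$
which is closed.

If $\exp(\mathbb K\partial)\subset\overline G=G$, then $e^{\partial}=e^{c\,\partial_1}$ for some $c\in\mathbb K$. The operators $e^\partial-1$ and $e^{c\partial_1}-1$ are locally nilpotent, so we may apply the logarithm $\sum_{j\ge1}(-1)^{j+1}(e^\partial-1)^j/j$ to both sides, and $\partial=c\,\partial_1$. The converse is clear. $\square$

So for one generator, "lies in the closure of the group" means the same as "lies in the span of the generator".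

## 2. Several generators: words against brackets

With several generators two things change. The group
$$G=\langle \exp(\mathbb K\partial_1),\dots,\exp(\mathbb K\partial_k)\rangle$$
consists of words of arbitrary length. On the infinitesimal side, the span of the $\partial_i$ is replaced by
$$L=\mathrm{Lie}\,\langle\partial_1,\dots,\partial_k\rangle,$$
the Lie subalgebra of $\mathrm{Der}(A)$ (with the commutator bracket) that they generate.

Here is the smallest noncommutative example. On $\mathbb A^2$ take $\partial_1=\partial_x$ and $\partial_2=x\partial_y$. Then $[\partial_1,\partial_2]=\partial_y$ commutes with both, so $L$ is spanned by $\partial_x,x\partial_y,\partial_y$. Put $g=\exp(a\partial_1):(x,y)\mapsto(x+a,y)$ and $h=\exp(b\partial_2):(x,y)\mapsto(x,y+bx)$. Following a point through $hgh^{-1}g^{-1}$ we get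
$$(x,y)\mapsto(x-a,y)\mapsto(x-a,\,y-bx+ab)\mapsto(x,\,y-bx+ab)\mapsto(x,\,y+ab).$$
So $G$ contains the translations in $y$, and $G=\{(x,y)\mapsto(x+a,\,y+bx+c)\}$. This set is closed, being given by the linear conditions $g^*x-x\in\mathbb K$ and $g^*y-y\in\mathbb K+\mathbb Kx$. If $\exp(\mathbb K\partial)\subset G$, differentiating at $t=0$ gives $\partial x\in\mathbb K$ and $\partial y\in\mathbb K+\mathbb Kx$, that is, $\partial\in L$. Conversely, for $\partial=a\partial_x+(bx+c)\partial_y$ the map $\exp(t\partial)$ is $(x,y)\mapsto(x+ta,\ y+t(bx+c)+\tfrac{t^2}2ab)$, which lies in $G$. The group commutator is matched by a Lie bracket.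

A general fact points the same way. Kraft and Zaidenberg: the subgroup of $\mathrm{Aut}(X)$ generated by a family of connected algebraic subgroups is a (closed) algebraic group if and only if their Lie algebras generate a finite dimensional Lie algebra. The following statement is a conjecture in I. Arzhantsev, K. Kuyumzhiyan, M. Zaidenberg, "Infinite transitivity, finite generation, and Demazure roots", arXiv:1803.10620 (2018).

**Conjecture.** Let $G=\langle H_1,\dots,H_k\rangle$ with $H_i=\exp(\mathbb K\partial_i)$, $\partial_i\in\mathrm{LND}(A)$, and let $\partial\in\mathrm{LND}(A)$. Then $\exp(\mathbb K\partial)\subset\overline G$ if and only if $\partial\in\mathrm{Lie}\,\langle\partial_1,\dots,\partial_k\rangle$.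

Proposition 1 is the case $k=1$. In general the conjecture is false: the "only if" implication fails. The "if" implication is not needed for this, and these notes do not settle it. Here is what we shall prove.

**Theorem 1.** There are six LNDs $\partial_1,\dots,\partial_6$ on $X=\mathbb G_m^2\times\mathbb A^4$ and an LND $\partial$ with $\exp(\mathbb K\partial)\subset\overline G$ and $\partial\notin L=\mathrm{Lie}\langle\partial_1,\dots,\partial_6\rangle$. Moreover $\exp(2n\partial)\in G$ for all $n\in\mathbb Z$.

**Theorem 2.** The "only if" implication fails for $k=2$, on $\mathbb G_m^2\times\mathbb A^5$. For $k=1$ the conjecture holds.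

**Theorem 3.** Let $X$ be any affine variety and $L=\mathrm{Lie}\langle\partial_1,\dots,\partial_k\rangle$.

(a) If $\exp(\mathbb K\partial)$ lies in the closure of the set of values of a single word map $(t_1,\dots,t_m)\mapsto\exp(t_1\partial_{i_1})\cdots\exp(t_m\partial_{i_m})$, then $\partial\in L$.

(b) If $\mathbb K$ is uncountable and $\exp(\mathbb K\partial)\subset G$, then $\partial\in L$.

(c) If $\exp(\mathbb K\partial)\subset\overline G$, then $[\partial,L]\subset L$. Also, for all $\partial_i$-stable ($i=1,\dots,k$) subspaces $U'\subset U\subset A$ with $\dim U/U'<\infty$, $\partial$ preserves $U$ and $U'$, and its image in $\mathfrak{gl}(U/U')$ lies in the image of $L$.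

We begin with Theorem 3. Part (a) is what comes out of the first method one would try for proving "only if", and it shows where that method stops.

## 3. A single word can be differentiated

To prove $\partial\in L$, it is natural to write $\exp(t\partial)$ through words in the generators and to differentiate. Here is that argument, pushed as far as it goes.

**Step 1: a derivative for families of automorphisms.** This step turns a tangent vector of a parameter space into a derivation of $A$. Let $\psi:T\to\mathrm{Aut}(X)$ be a morphism and $\theta$ a tangent vector of $T$ at $p$. For $a\in A$ the function $q\mapsto\psi_q^*a$ on $T$ has values in a finite dimensional subspace of $A$, so $\theta$ can be applied to it; call the result $(\theta\psi^*)(a)$. Put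
$$\lambda_\psi(\theta)=(\psi_p^*)^{-1}\circ(\theta\psi^*).$$
Since $(\theta\psi^*)(ab)=(\theta\psi^*)(a)\,\psi_p^*b+\psi_p^*a\,(\theta\psi^*)(b)$, applying $(\psi_p^*)^{-1}$ shows that $\lambda_\psi(\theta)\in\mathrm{Der}(A)$. It is linear in $\theta$, and by the chain rule $\lambda_{\psi\circ\eta}(\theta)=\lambda_\psi(d\eta\,\theta)$. For $\gamma(t)=\exp(t\partial)$ we get $\lambda_\gamma(\partial/\partial t)=e^{-t\partial}e^{t\partial}\partial=\partial$ at every $t$.

**Step 2: $L$ is stable under conjugation by $G$.** Fix an LND $\partial$ and $\delta\in\mathrm{Der}(A)$. The element $(\mathrm{ad}\,\partial)^m\delta\,(x_j)$ is a combination of the $\partial^a\delta\partial^b(x_j)$ with $a+b=m$. Only finitely many $b$ give $\partial^bx_j\ne0$, and each of the finitely many elements $\delta\partial^bx_j$ is killed by a power of $\partial$. So $(\mathrm{ad}\,\partial)^m\delta$ vanishes on all $x_j$ for $m$ large, hence is $0$, and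
$$e^{t\partial}\,\delta\, e^{-t\partial}=\sum_m\frac{t^m}{m!}(\mathrm{ad}\,\partial)^m\delta\tag{1}$$
is a finite sum. If $\partial=\partial_i$ and $\delta\in L$, every term is in $L$. So $L$ is stable under conjugation by all $e^{t\partial_i}$.

**Step 3: derivatives of the word map lie in $L$.** Let $\mu_t=\exp(t_1\partial_{i_1})\cdots\exp(t_m\partial_{i_m})$, a morphism $\mu:\mathbb A^m\to\mathrm{Aut}(X)$. Pullback reverses products, so $\mu_t^*=e^{t_m\partial_{i_m}}\cdots e^{t_1\partial_{i_1}}$. Differentiating with respect to $t_j$ inserts $\partial_{i_j}$ next to its exponential, and everything to the left of it cancels: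
$$\lambda_\mu(\partial/\partial t_j)=Q^{-1}\partial_{i_j}Q,\qquad Q=e^{t_{j-1}\partial_{i_{j-1}}}\cdots e^{t_1\partial_{i_1}}.$$
By Step 2 this is in $L$. In the example of Section 2 with $\mu=\exp(t_1\partial_x)\exp(t_2x\partial_y)$, the two derivatives are $\partial_x$ and $e^{-t_1\partial_x}(x\partial_y)e^{t_1\partial_x}=(x-t_1)\partial_y$; conjugation has produced the bracket $\partial_y$.

**Step 4: from the values of the word to their closure.** Let $Z$ be the closure of the image of $\mu$. It is an irreducible closed subvariety of some $\mathrm{Aut}(X)_d$. At smooth points of $Z$ one can hope to take limits, but at a singular point the Zariski tangent space may be larger than the limits of nearby tangent spaces: on the cusp $\{(\tau^2,\tau^3)\}$ the tangent lines, spanned by $(2,3\tau)$, tend to a single line, while the Zariski tangent space at the origin is the plane. So we pass to a resolution of singularities $\pi:\tilde Z\to Z$ (Hironaka) and let $\psi:\tilde Z\to\mathrm{Aut}(X)$ be $\pi$ followed by the inclusion $\iota:Z\to\mathrm{Aut}(X)$.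 We claim
$$\lambda_\psi(\theta)\in L\quad\text{for every tangent vector }\theta\text{ of }\tilde Z.\tag{2}$$
By generic smoothness (characteristic $0$) there is a dense open $Z^\circ\subset Z$ of smooth points over which $\pi$ is an isomorphism and $\mu$ is smooth and surjective. Let $\theta$ be tangent to $\tilde Z$ at a point over $Z^\circ$. Its image $d\pi\,\theta$ lifts along $\mu$ to a tangent vector $\theta'$ of $\mathbb A^m$, and
$$\lambda_\psi(\theta)=\lambda_\iota(d\pi\,\theta)=\lambda_\iota(d\mu\,\theta')=\lambda_\mu(\theta')\in L$$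
by Step 3 and linearity.

Now let $\theta$ be a vector field on an affine open $V\subset\tilde Z$. The map $p\mapsto(\theta_p\psi^*)(x_j)\in A_{\le d}$ is regular, and by (F2) so is $p\mapsto(\lambda_\psi(\theta_p)x_j)_j\in(A_{\le d'})^n$ for a suitable $d'$. Identify a derivation $\delta$ with $(\delta x_j)_j\in A^n$; then $L$ is a linear subspace of $A^n$, and $L\cap(A_{\le d'})^n$ is closed. Our regular map sends the dense subset $V\cap\pi^{-1}(Z^\circ)$ into this closed set, hence all of $V$. As $\tilde Z$ is smooth, each tangent vector extends to a vector field on an affine neighborhood. This proves (2).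

**Step 5: lifting the one-parameter group.** Suppose $\gamma(t)=\exp(t\partial)\in Z$ for all $t$. Since $\pi$ is surjective, $\mathbb A^1\times_Z\tilde Z\to\mathbb A^1$ is surjective, so one of its finitely many irreducible components dominates $\mathbb A^1$. Join two points of this component lying over different points of $\mathbb A^1$ by an irreducible curve in it, and let $C$ be the normalization of that curve. We obtain a nonconstant $\eta:C\to\mathbb A^1$ and $\tilde\gamma:C\to\tilde Z$ with $\gamma\eta=\psi\tilde\gamma$. In characteristic $0$ there is a point of $C$ with $d\eta\ne0$; choose there $\theta$ with $d\eta\,\theta=\partial/\partial t$. By Step 1 and (2),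
$$\partial=\lambda_\gamma(\partial/\partial t)=\lambda_{\gamma\eta}(\theta)=\lambda_{\psi\tilde\gamma}(\theta)=\lambda_\psi(d\tilde\gamma\,\theta)\in L .$$
This proves Theorem 3(a). $\square$

**Proof of Theorem 3(b).** We may assume $\partial\neq0$. There are countably many words $(i_1,\dots,i_m)$, and every element of $G$ is a value of one of them. So if $\exp(\mathbb K\partial)\subset G$, then $\mathbb A^1$ is the union of the countably many closed sets $\{t:\exp(t\partial)\in Z\}$, where $Z$ runs over the closures of the word-map images. A proper closed subset of $\mathbb A^1$ is finite and $\mathbb K$ is uncountable, so one of these sets is all of $\mathbb A^1$. Apply (a). $\square$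

This is the exact point where the method stops: $\overline G$ is the closure of an infinite union of sets $Z$, and that can be more than the union of the $Z$. For instance, suppose all we know is that $G$ contains the points $\exp(2n\partial)$, $n\in\mathbb Z$, and that the words giving them get longer with $n$. Each point alone has no tangent direction to differentiate. Yet $2\mathbb Z$ is infinite, hence dense in $\mathbb A^1$, and so $\exp(\mathbb K\partial)\subset\overline G$. We shall make exactly this happen.

## 4. What a $\mathbb G_a$-subgroup of $\overline G$ must respect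

Before building the example, we prove Theorem 3(c). It limits where $\partial$ can be.

**Step 1: $\partial$ normalizes $L$.** Let $\delta\in L$. By (F2), $g\mapsto g^*\delta(g^*)^{-1}$, recorded by its values on the $x_j$, is a regular map from $\mathrm{Aut}(X)_d$ to some $(A_{\le d'})^n$. So the condition $g^*\delta(g^*)^{-1}\in L$ is closed in $g$, and so is the set $\{g:g^*L(g^*)^{-1}\subset L\}$. It contains $G$ by Step 2 of Section 3, hence it contains $\overline G$. If $\exp(\mathbb K\partial)\subset\overline G$, then by (1) we have $\sum_m\frac{t^m}{m!}(\mathrm{ad}\,\partial)^m\delta\in L$ for all $t$, a finite sum. By (F1), $[\partial,\delta]\in L$.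

**Step 2: $\partial$ preserves $U$ and $U'$.** For fixed $a\in U$, the condition $g^*a\in U$ is closed by (F2). The set of $g$ with $g^*U\subset U$ contains $G$, because $U$ is stable under the $\partial_i$ and hence under $e^{t\partial_i}$. So it contains $\overline G$, and the same holds for $U'$. Thus $e^{t\partial}a\in U$ for all $t$, and (F1) gives $\partial a\in U$; likewise for $U'$.

**Step 3: the image in $\mathfrak{gl}(U/U')$.** The $\partial_i$ act on the finite dimensional space $U/U'$ by nilpotent operators. So the image $\mathcal G$ of $G$ in $GL(U/U')$ is generated by one-parameter unipotent subgroups. Hence $\mathcal G$ is a closed connected algebraic group, and in characteristic $0$ its Lie algebra is generated by the images of the $\partial_i$ (Borel, *Linear Algebraic Groups*, §7). That is, $\mathrm{Lie}(\mathcal G)$ is the image of $L$.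

Consider the $g\in\mathrm{Aut}(X)$ such that $g^*$ and $(g^*)^{-1}$ preserve $U$ and $U'$ and $g^*$ induces on $U/U'$ an element of $\mathcal G$. The first condition is closed by Step 2. Under it, lift a basis of $U/U'$ to elements of $U$: by (F2) the matrix of $g^*$ on $U/U'$ depends regularly on $g$ in each $\mathrm{Aut}(X)_d$, so the second condition is closed too. The resulting closed set contains $G$, hence $\overline G$, hence $\exp(\mathbb K\partial)$. So the image of $e^{t\partial}$ in $GL(U/U')$ lies in $\mathcal G$ for all $t$, and differentiating at $t=0$ shows that the image of $\partial$ lies in the image of $L$. This completes Theorem 3. $\square$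

A candidate for $\partial$ must therefore normalize $L$. A simple way to arrange that is to let $\partial$ commute with everything in sight. So we look for a central direction that group commutators reach and brackets do not.

## 5. A constant that is a logarithmic derivative but not a derivative

Let $R=\mathbb K[u^{\pm1},v^{\pm1}]$, with the commuting derivations $D_1=u\,\partial_u$ and $D_2=v\,\partial_v$. Since $D_1(u^iv^j)=i\,u^iv^j$ and $D_2(u^iv^j)=j\,u^iv^j$, no element of $D_1R+D_2R$ has a constant term. On the other hand $u^{-1}D_1u=1$: the constant $1$ is a logarithmic derivative, although it is not a derivative of anything in $R$.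

Here is how a commutator can see this. On pairs $(g,z)$ with $g\in R^\times$ and $z\in R$ put
$$(g,z)(\ell,z')=\bigl(g\ell,\ z+z'+g^{-1}D_1(g)\cdot D_2(\ell)\ell^{-1}\bigr).$$
Then $(u,0)(v,0)=(uv,1)$ and $(v,0)(u,0)=(uv,0)$, so the commutator of $(u,0)$ and $(v,0)$ is the central element $(1,1)$. On the Lie side the corresponding central terms will turn out to lie in $D_1R+D_2R$ and will miss $1$.

As it stands this is useless to us: $u$ and $v$ are not produced by unipotent one-parameter groups in $R^\times$. But in $SL_2(R)$ the matrix $\mathrm{diag}(u,u^{-1})$ is a product of elementary matrices, each of which lies on a unipotent one-parameter group. So we use $SL_2(R)$ in place of $R^\times$, and look for an affine variety on which the extended group acts.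

## 6. Gauge transformations with a central coordinate

Let $R'$ be $R$ (for Theorem 1) or $R[w]$ (for Theorem 2), with $D_iw=0$. The $D_i$ act entrywise on matrices. Let $E_{12},E_{21},H=\mathrm{diag}(1,-1)$ be the standard basis of $\mathfrak{sl}_2$, and put $E_{12}(p)=1+pE_{12}$, $E_{21}(p)=1+pE_{21}$ for $p\in R'$. Let
$$X=\operatorname{Spec}R'\times\mathfrak{sl}_2\times\mathbb A^1,\qquad\text{points }(\omega,y,s),\qquad A=R'[Y,s],$$
where $Y$ is the generic traceless $2\times2$ matrix. For $R'=R$ this is $\mathbb G_m^2\times\mathbb A^4$, for $R'=R[w]$ it is $\mathbb G_m^2\times\mathbb A^5$.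

**The automorphisms.** For $g\in SL_2(R')$ and $z\in R'$ put
$$\Phi_{g,z}(\omega,y,s)=\bigl(\omega,\ gyg^{-1}+D_2(g)g^{-1},\ s+\operatorname{tr}(g^{-1}D_1(g)\,y)+z\bigr),$$
with $g,z,D_ig$ evaluated at $\omega$. Since $\det g=1$, the matrices $D_2(g)g^{-1}$ and $g^{-1}D_1(g)$ are traceless. We compose, applying $\Phi_{\ell,z'}$ first. The second coordinate becomes
$$g\bigl(\ell y\ell^{-1}+D_2(\ell)\ell^{-1}\bigr)g^{-1}+D_2(g)g^{-1}=(g\ell)\,y\,(g\ell)^{-1}+D_2(g\ell)(g\ell)^{-1},$$
because $D_2(g\ell)(g\ell)^{-1}=D_2(g)g^{-1}+gD_2(\ell)\ell^{-1}g^{-1}$. The third becomes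
$$s+\operatorname{tr}(\ell^{-1}D_1(\ell)\,y)+z'+\operatorname{tr}\bigl(g^{-1}D_1(g)\,(\ell y\ell^{-1}+D_2(\ell)\ell^{-1})\bigr)+z .$$
Since $(g\ell)^{-1}D_1(g\ell)=\ell^{-1}(g^{-1}D_1g)\ell+\ell^{-1}D_1\ell$, the terms with $y$ add up to $\operatorname{tr}((g\ell)^{-1}D_1(g\ell)\,y)$. Hence
$$\Phi_{g,z}\Phi_{\ell,z'}=\Phi_{g\ell,\;z+z'+c(g,\ell)},\qquad c(g,\ell)=\operatorname{tr}\bigl(g^{-1}D_1(g)\,D_2(\ell)\ell^{-1}\bigr).\tag{3}$$
In particular $\Phi_{1,0}=\mathrm{id}$, and $c(g,g^{-1})=-\operatorname{tr}(g^{-1}D_1(g)\,g^{-1}D_2(g))=c(g^{-1},g)$ by cyclicity of the trace, so $\Phi_{g^{-1},\,-z-c(g,g^{-1})}$ is a two-sided inverse of $\Phi_{g,z}$. Thus the $\Phi_{g,z}$ form a group of automorphisms of $X$, and $\Phi_{1,z}$ is central in it. Note also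
$$c(g,\ell)=0\quad\text{if } D_1g=0\text{ or }D_2\ell=0.\tag{4}$$

**The derivations.** For $x\in\mathfrak{sl}_2(R')$ and $\zeta\in R'$ let $\xi_{x,\zeta}$ be the $R'$-derivation of $A$ with
$$\xi_{x,\zeta}(Y)=[x,Y]+D_2x,\qquad \xi_{x,\zeta}(s)=\operatorname{tr}(D_1x\cdot Y)+\zeta .$$
It is linear in $(x,\zeta)$, and $\xi_{0,1}=\partial_s$. For example, write $Y=\begin{pmatrix}y_1&y_2\\y_3&-y_1\end{pmatrix}$. Then $[E_{12},Y]=\begin{pmatrix}y_3&-2y_1\\0&-y_3\end{pmatrix}$ and $\operatorname{tr}(E_{12}Y)=y_3$, so $\xi_{uE_{12},0}$ sends $y_1\mapsto uy_3$, $y_2\mapsto-2uy_1$, $y_3\mapsto0$, $s\mapsto uy_3$, while $\xi_{vE_{12},0}$ sends $y_1\mapsto vy_3$, $y_2\mapsto-2vy_1+v$, $y_3\mapsto0$, $s\mapsto0$.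

**Lemma 1.** $[\xi_{x,\zeta},\xi_{x',\zeta'}]=\xi_{x'',\zeta''}$ with $x''=[x',x]$ and
$$\zeta''=\operatorname{tr}(D_1x'\,D_2x)-\operatorname{tr}(D_1x\,D_2x')=D_1\operatorname{tr}(x'D_2x)-D_2\operatorname{tr}(x'D_1x).$$

*Proof.* On $Y$, using that the derivations are $R'$-linear, the bracket gives
$$[x',[x,Y]+D_2x]-[x,[x',Y]+D_2x']=[[x',x],Y]+D_2[x',x],$$
by the Jacobi identity and the Leibniz rule. On $s$ it gives
$$\operatorname{tr}\bigl(D_1x'([x,Y]+D_2x)\bigr)-\operatorname{tr}\bigl(D_1x([x',Y]+D_2x')\bigr).$$
Since $\operatorname{tr}(P[Q,Y])=\operatorname{tr}([P,Q]Y)$, the part linear in $Y$ is $\operatorname{tr}\bigl(([D_1x',x]+[x',D_1x])Y\bigr)=\operatorname{tr}(D_1[x',x]\,Y)$. The rest is the first expression for $\zeta''$. For the second expression, expand $D_1\operatorname{tr}(x'D_2x)$ and $D_2\operatorname{tr}(x'D_1x)$; the terms $\operatorname{tr}(x'D_1D_2x)$ and $\operatorname{tr}(x'D_2D_1x)$ cancel because $D_1D_2=D_2D_1$. $\square$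

So a bracket never creates a central term outside $D_1R'+D_2R'$, and
$$M:=\{\xi_{x,\zeta}:\ x\in\mathfrak{sl}_2(R'),\ \zeta\in D_1R'+D_2R'\}$$
is a Lie subalgebra of $\mathrm{Der}(A)$.

**Lemma 2.** $\partial_s\notin M$.

*Proof.* If $\xi_{x,\zeta}=\partial_s$, then $[x,Y]+D_2x=0$. The part linear in $Y$ gives $[x,Y]=0$ for the generic $Y$, so $x$ commutes with $E_{12}$ and $E_{21}$; being traceless, $x=0$. Then $\zeta=1$. But the coefficient of the monomial $1$ in $D_if$ is $0$ for every $f\in R'$, so $1\notin D_1R'+D_2R'$. $\square$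

**Root subgroups.** Put $e(p)=\Phi_{E_{12}(p),0}$ and $e_-(p)=\Phi_{E_{21}(p),0}$. For $E=E_{12}$ or $E_{21}$ we have $E^2=0$, hence $(1+pE)^{-1}D_1(1+pE)=D_1(p)E$ and $D_2(1+qE)(1+qE)^{-1}=D_2(q)E$, so $c(1+pE,1+qE)=D_1p\,D_2q\operatorname{tr}(E^2)=0$. By (3),
$$e(p)e(q)=e(p+q),\qquad e_-(p)e_-(q)=e_-(p+q).$$
Thus $t\mapsto e(tp)$ and $t\mapsto e_-(tp)$ are $\mathbb G_a$-actions. Differentiating $gYg^{-1}+tD_2(p)E$ and $s+\operatorname{tr}(tD_1(p)E\,Y)$, with $g=1+tpE$, at $t=0$ shows that their generators are $\xi_{pE_{12},0}$ and $\xi_{pE_{21},0}$. By (F3) these are locally nilpotent, and $e(tp)=\exp(t\,\xi_{pE_{12},0})$, $e_-(tp)=\exp(t\,\xi_{pE_{21},0})$.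

**Lemma 3.** Let $\Gamma\subset\mathrm{Aut}(X)$ be a subgroup containing $e(r)$ for $r\in\{\pm1,u,v\}$ and $e_-(r)$ for $r\in\{1,-u^{-1},-v^{-1}\}$. Then $\Phi_{1,2}\in\Gamma$.

*Proof.* For a unit $q$ we have $E_{12}(q)E_{21}(-q^{-1})=\begin{pmatrix}0&q\\-q^{-1}&1\end{pmatrix}$, hence
$$E_{12}(q)E_{21}(-q^{-1})E_{12}(q)=\begin{pmatrix}0&q\\-q^{-1}&0\end{pmatrix},\qquad E_{12}(-1)E_{21}(1)E_{12}(-1)=\begin{pmatrix}0&-1\\1&0\end{pmatrix},$$
the second being the case $q=-1$. Their product is $\mathrm{diag}(q,q^{-1})$. Take $q=u$ and $q=v$. By (3), $\Gamma$ contains $\alpha=\Phi_{a,z}$ and $\beta=\Phi_{b,z'}$ for some $z,z'\in R'$, where $a=\mathrm{diag}(u,u^{-1})$ and $b=\mathrm{diag}(v,v^{-1})$. We need not know $z$ and $z'$: since $ab=ba$, (3) gives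
$$\alpha\beta=\Phi_{1,\,c(a,b)-c(b,a)}\,\beta\alpha .$$
Now $a^{-1}D_1a=H=D_2(b)b^{-1}$, so $c(a,b)=\operatorname{tr}H^2=2$, and $D_1b=0$ gives $c(b,a)=0$ by (4). Hence $\alpha\beta\alpha^{-1}\beta^{-1}=\Phi_{1,2}$. $\square$

**Lemma 4.** If $\Gamma\subset\mathrm{Aut}(X)$ is a closed subgroup with $\Phi_{1,2}\in\Gamma$, then $\exp(\mathbb K\partial_s)\subset\Gamma$.

*Proof.* $\Phi_{1,t}$ is the translation $s\mapsto s+t$, that is, $\exp(t\partial_s)$, and $t\mapsto\Phi_{1,t}$ is a morphism $\mathbb A^1\to\mathrm{Aut}(X)$. The preimage of $\Gamma$ is closed and contains $2\mathbb Z$, which is infinite in characteristic $0$. So it is $\mathbb A^1$. $\square$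

## 7. Six derivations on $\mathbb G_m^2\times\mathbb A^4$

**Proof of Theorem 1.** Take $R'=R$ and the six LNDs
$$\xi_{E_{12},0},\quad \xi_{uE_{12},0},\quad \xi_{vE_{12},0},\quad \xi_{E_{21},0},\quad \xi_{u^{-1}E_{21},0},\quad \xi_{v^{-1}E_{21},0},$$
with $G$ the group generated by their $\mathbb G_a$-subgroups, and $\partial=\partial_s$. The group $G$ contains all the elements named in Lemma 3. So $\exp(2\partial_s)=\Phi_{1,2}\in G$, hence $\exp(2n\partial_s)\in G$ for all $n\in\mathbb Z$, and Lemma 4 applied to $\overline G$ gives $\exp(\mathbb K\partial_s)\subset\overline G$. All six derivations lie in the Lie algebra $M$, so $L\subset M$, and $\partial_s\notin L$ by Lemma 2. $\square$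

Compare this with Section 3. The proof of Lemma 3 writes $\alpha$ and $\beta$ as words with six letters, so $\Phi_{1,2}$ is a word with $24$ letters and $\exp(2n\partial_s)$ is obtained with $24|n|$ letters. By Theorem 3(a), no single word has values whose closure contains $\exp(\mathbb K\partial_s)$. If $\mathbb K$ is uncountable, Theorem 3(b) shows moreover that $\exp(\mathbb K\partial_s)\not\subset G$.

**Complement.** In this example $L=M$, so $L\oplus\mathbb K\partial_s=\{\xi_{x,\zeta}:x\in\mathfrak{sl}_2(R),\ \zeta\in R\}$: the derivation $\partial_s$ spans exactly what is missing.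

*Proof.* By Lemma 1 the set of $x$ that occur in elements of $L$ is a Lie subalgebra of $\mathfrak{sl}_2(R)$. It contains $E_{12},E_{21}$. Bracketing $uE_{12},vE_{12}$ with $E_{21}$, and $u^{-1}E_{21},v^{-1}E_{21}$ with $E_{12}$, we see that it contains $u^{\pm1}H$ and $v^{\pm1}H$. Repeated brackets of these with $E_{12}$ and $E_{21}$ give $RE_{12}$ and $RE_{21}$, then $RH$, so it is all of $\mathfrak{sl}_2(R)$.

For monomials $m=u^iv^j$ and $m'=u^{a-i}v^{b-j}$ pick $\xi_{mH,\zeta_1},\xi_{m'H,\zeta_2}\in L$. By Lemma 1 their bracket is $\xi_{0,\zeta''}$ with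
$$\zeta''=2\bigl((a-i)j-i(b-j)\bigr)mm'=2(aj-bi)\,u^av^b .$$
If $(a,b)\ne(0,0)$ we can choose $(i,j)$ with $aj-bi\ne0$. So $\xi_{0,\zeta}\in L$ for all $\zeta$ in the span of the nonconstant monomials, which is $D_1R+D_2R$. Since every $x$ occurs in $L\subset M$, this gives $L=M$. $\square$

Letting everything act trivially on an extra factor $\mathbb A^m$ gives counterexamples in every dimension $\ge6$: Lemmas 3 and 4 apply verbatim, and restricting derivations to $A$ shows that $\partial_s$ is still not in $L$.

## 8. Two derivations on $\mathbb G_m^2\times\mathbb A^5$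

The case $k=1$ of Theorem 2 is Proposition 1. For $k=2$ we have to pack the six root directions into one nilpotent matrix and recover them. The extra variable $w$ does this. The flow of $\partial_w$ shifts $w$ to $w+c$, and since we work inside $\overline G$ we may let $c\to\infty$ and keep only the top coefficient in $c$.

Take $R'=R[w]$ and put
$$f=w^3+uw^2+vw+u^{-1}v^{-1},\quad h=w^2,\quad N=f\cdot(E_{12}-hH-h^2E_{21}),\quad \partial_1=\partial_w,\quad \partial_2=\xi_{N,0}.$$
The coefficients of $f$ store $u$, $v$ and $u^{-1}v^{-1}$. The polynomial $h$ brings in $E_{21}$, through the identity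
$$E_{21}(q)E_{12}E_{21}(-q)=E_{12}-qH-q^2E_{21}\qquad(q\in R'),\tag{5}$$
which one checks by multiplying: both sides equal $\begin{pmatrix}-q&1\\-q^2&q\end{pmatrix}$.

**Step 1: $\partial_2$ is an LND.** If $D_1g=D_2g=0$, then by (4) $\Phi_{g,0}^{-1}=\Phi_{g^{-1},0}$, $c(g,\kappa)=0$ and $c(g\kappa,g^{-1})=0$ for all $\kappa\in SL_2(R')$, so
$$\Phi_{g,0}\,\Phi_{\kappa,z}\,\Phi_{g,0}^{-1}=\Phi_{g\kappa g^{-1},\,z}.\tag{6}$$
Since $D_ih=0$, (5) and (6) give $e_-(h)\,e(tf)\,e_-(-h)=\Phi_{1+tN,0}$. So $t\mapsto\Phi_{1+tN,0}$ is a $\mathbb G_a$-action. As $N^2=0$, we have $D_2(1+tN)(1+tN)^{-1}=tD_2(N)(1-tN)$ and $(1+tN)^{-1}D_1(1+tN)=(1-tN)\,tD_1(N)$, and differentiating at $t=0$ shows that the generator is $\xi_{N,0}$. By (F3), $\partial_2$ is an LND and $\exp(\mathbb K\partial_2)=\{\Phi_{1+tN,0}:t\in\mathbb K\}$.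

**Step 2: $\partial_s\notin L$.** Since $\partial_w$ commutes with $D_1,D_2$ and kills $Y$ and $s$, evaluating on $R'$, $Y$ and $s$ gives $[\partial_w,\xi_{x,\zeta}]=\xi_{\partial_wx,\,\partial_w\zeta}$, and $\partial_w$ preserves $D_1R'+D_2R'$. So $\mathbb K\partial_w+M$ is a Lie algebra containing $\partial_1$ and $\partial_2$, hence $L$. If $\partial_s=\lambda\partial_w+\xi$ with $\xi\in M$, applying both sides to $w$ gives $\lambda=0$, which contradicts Lemma 2.

It remains to show $\exp(\mathbb K\partial_s)\subset\overline G$. Let $\tau_c\in\exp(\mathbb K\partial_1)$ be the shift $w\mapsto w+c$. Following a point through the composition gives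
$$\tau_c^{-1}\,\Phi_{g,z}\,\tau_c=\Phi_{g(w+c),\,z(w+c)}.\tag{7}$$
Limits will be taken by the following principle.

**(P)** If $g(\varepsilon)\in SL_2(R'[\varepsilon])$, $z(\varepsilon)\in R'[\varepsilon]$ and $\Phi_{g(\varepsilon),z(\varepsilon)}\in\overline G$ for all $\varepsilon\in\mathbb K\setminus\{0\}$, then $\Phi_{g(0),z(0)}\in\overline G$.

Indeed $\varepsilon\mapsto\Phi_{g(\varepsilon),z(\varepsilon)}$ is a morphism $\mathbb A^1\to\mathrm{Aut}(X)$. The preimage of $\overline G$ is closed and contains $\mathbb A^1\setminus\{0\}$, so it is $\mathbb A^1$.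

**Step 3: $e_-(\sigma)\in\overline G$ for all $\sigma\in\mathbb K$.** By (7), $\Phi_{1+tN(w+c),0}\in G$ for all $t,c\in\mathbb K$. We have
$$N(w+c)=f(w+c)\bigl(E_{12}-(w+c)^2H-(w+c)^4E_{21}\bigr),$$
a polynomial in $c$ of degree $7$ with top coefficient $-E_{21}$. Put $c=\varepsilon^{-1}$ and $t=-\sigma\varepsilon^7$. Then $1+tN(w+c)$ is polynomial in $\varepsilon$, has determinant $1$ (it does for $\varepsilon\neq0$), and equals $1+\sigma E_{21}$ at $\varepsilon=0$. Apply (P).

**Step 4: $e_-(\sigma w^2)\in\overline G$ for all $\sigma\in\mathbb K$.** This step extracts the next useful coefficient, after removing the constant part of $(w+c)^2$. By Step 3 we may conjugate $\Phi_{1+tN(w+c),0}$ by $e_-(-c^2)$. By (5) and (6) this gives $\Phi_{1+tN_c,0}\in\overline G$ with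
$$N_c=f(w+c)\,(E_{12}-h_cH-h_c^2E_{21}),\qquad h_c=(w+c)^2-c^2=w^2+2cw .$$
As a polynomial in $c$ this has degree $3+2=5$ with top coefficient $-4w^2E_{21}$. Put $c=\varepsilon^{-1}$, $t=-\frac\sigma4\varepsilon^5$ and apply (P).

**Step 5: isolating $f$, and symmetry between $E_{12}$ and $E_{21}$.** Since $D_i(w^2)=0$, Step 4 lets us conjugate $\Phi_{1+tN,0}$ by $e_-(-w^2)$, which undoes the construction of $N$: $e(tf)\in\overline G$ for all $t$. Let
$$S=\{p\in R':\ e(tp)\in\overline G\ \text{ for all }t\in\mathbb K\}.$$
Because $e(p)e(q)=e(p+q)$, $S$ is a $\mathbb K$-subspace. By (7) it is stable under $p(w)\mapsto p(w+c)=\sum_m\frac{c^m}{m!}\partial_w^mp$, so by (F1) it is stable under $\partial_w$. Write $f',f'',f'''$ for the $w$-derivatives of $f$. Then $f,f',f'',f'''\in S$, and $f'''=6$ gives $1\in S$.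

So $e(t),e_-(t)\in\overline G$ for all $t\in\mathbb K$. As $SL_2(\mathbb K)$ is generated by elementary matrices and $c$ vanishes on constant matrices, $\Phi_{g,0}\in\overline G$ for all $g\in SL_2(\mathbb K)$. Take $n=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$; then $nE_{12}n^{-1}=-E_{21}$, and conjugation by $\Phi_{n,0}$, using (6), gives
$$p\in S\iff e_-(tp)\in\overline G\ \text{ for all }t\in\mathbb K.\tag{8}$$
Hence $w^2\in S$ by Step 4, and $w=\frac12\partial_w(w^2)\in S$.

**Step 6: $S$ is a subring.** So far we have only linear operations on $S$. A product appears when a lower root element is conjugated by an upper one, but then (3) produces a central term $z$, and we must make sure that it disappears in the limit. Let $p,q\in S$. By (8), $\overline G$ contains $e(tp)\,e_-(\theta q)\,e(-tp)=\Phi_{g,z}$ for all $t,\theta\in\mathbb K$. Multiplying out, $E_{12}(r)E_{21}E_{12}(-r)=\begin{pmatrix}r&-r^2\\1&-r\end{pmatrix}=E_{21}+rH-r^2E_{12}$, so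
$$g=1+\theta q\,(E_{21}+tpH-t^2p^2E_{12}).$$
By (3),
$$z=c\bigl(E_{12}(tp),E_{21}(\theta q)\bigr)+c\bigl(E_{12}(tp)E_{21}(\theta q),\,E_{12}(-tp)\bigr).$$
The first term is $\operatorname{tr}(tD_1p\,E_{12}\cdot\theta D_2q\,E_{21})=t\theta\,D_1p\,D_2q$. In the second, $D_2(E_{12}(-tp))E_{12}(-tp)^{-1}=-tD_2p\,E_{12}$, and $\operatorname{tr}(BE_{12})$ is the $(2,1)$-entry of $B$. So the second term is $-tD_2p$ times the $(2,1)$-entry of
$$\bigl(E_{12}(tp)E_{21}(\theta q)\bigr)^{-1}D_1\bigl(E_{12}(tp)E_{21}(\theta q)\bigr)=E_{21}(-\theta q)\,(tD_1p\,E_{12})\,E_{21}(\theta q)+\theta D_1q\,E_{21}.$$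
By (5), with $-\theta q$ in place of $q$, this entry is $-t\theta^2q^2D_1p+\theta D_1q$. Altogether
$$z=t\theta\,(D_1p\,D_2q-D_1q\,D_2p)+t^2\theta^2q^2\,D_1p\,D_2p .$$
In $z$ the parameters occur only through $t\theta$, while $g$ contains $t^2\theta$. So let $t\theta\to0$ with $t^2\theta$ fixed: put $t=\varepsilon^{-1}$, $\theta=\sigma\varepsilon^2$. Then
$$g=1+\sigma q\,(\varepsilon^2E_{21}+\varepsilon pH-p^2E_{12}),\qquad z\in\varepsilon R'[\varepsilon].$$
By (P), $e(-\sigma p^2q)\in\overline G$ for all $\sigma\in\mathbb K$, that is, $p^2q\in S$. With $q=1$ we get $p^2\in S$ for all $p\in S$, and then $pq=\frac12\bigl((p+q)^2-p^2-q^2\bigr)\in S$ for all $p,q\in S$.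

**Step 7: $S=R'$, and the end.** $S$ is a ring containing $1$ and $w$, hence $\mathbb K[w]$. We unpack $f$ from its derivatives:

- $f''=6w+2u\in S$ gives $u\in S$;
- $f'=3w^2+2uw+v\in S$ gives $v\in S$;
- $f\in S$ gives $u^{-1}v^{-1}\in S$.

Then $u^{-1}=v\cdot u^{-1}v^{-1}\in S$ and $v^{-1}=u\cdot u^{-1}v^{-1}\in S$, so $S=R'$. By the definition of $S$ and (8), $\overline G$ contains all $e(p)$ and $e_-(p)$ with $p\in R'$, in particular the elements named in Lemma 3. Lemma 3 gives $\Phi_{1,2}\in\overline G$, and Lemma 4 gives $\exp(\mathbb K\partial_s)\subset\overline G$. Together with Step 2 this proves Theorem 2. $\square$
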